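\title{Norm convergence of left F\o lner averages on amenable ICC groups}

\begin{abstract}
Let $G$ be a countable amenable group. The averages of a unitary representation of $G$ along a left F\o lner sequence converge weakly to the projection onto the invariant vectors, but they need not converge in norm. We ask whether norm convergence fails for every amenable group with infinite conjugacy classes (ICC), and show that the answer is no. Norm convergence passes from $G/N$ to $G$ whenever the normal subgroup $N$ has no ICC quotient; hence it holds for all countable virtually solvable groups, among them the ICC group $(\mathbb Z/2)\wr\mathbb Z$. The proof dominates the averages by averages of a Koopman representation of $G/N$ built on the center of the von Neumann algebra generated by $N$. We also prove permanence properties, and show that norm convergence fails for the finitely generated amenable ICC group $\mathrm{FSym}(\mathbb Z)\rtimes\mathbb Z$.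
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $G$ be a countable group. A sequence $(F_n)$ of non-empty finite subsets of $G$ is a \emph{left F\o lner sequence} if $|gF_n\,\triangle\,F_n|/|F_n|\to0$ for every $g\in G$, and a \emph{right F\o lner sequence} if $|F_ng\,\triangle\,F_n|/|F_n|\to0$ for every $g\in G$. The group $G$ is \emph{amenable} if it has a left F\o lner sequence. Finite and abelian groups are amenable, and amenability passes to subgroups, quotients, extensions and increasing unions. For a unitary representation $(\mathcal H,\pi)$ of $G$ and a subgroup $N\le G$, let $\mathcal H^N$ be the space of $\pi(N)$-invariant vectors, and let $P$ be the orthogonal projection onto $\mathcal H^G$.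

\begin{definition}
The \emph{Left Strong Ergodic Theorem} (LSET) holds for a countable amenable group $G$ if for every unitary representation $(\mathcal H,\pi)$ of $G$, every left F\o lner sequence $(F_n)$ in $G$ and every $v\in\mathcal H$,
\[
\|A_nv-Pv\|\to0,\qquad\text{where } A_n=\frac1{|F_n|}\sum_{s\in F_n}\pi(s).
\]
\end{definition}

The side matters. Suppose first that $(F_n)$ is a right F\o lner sequence. Then
\begin{equation}\label{eq:right}
\|A_n(\pi(g)w-w)\|\le\frac{|F_ng\,\triangle\,F_n|}{|F_n|}\,\|w\|\to0\qquad(g\in G,\ w\in\mathcal H).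
\end{equation}
A vector orthogonal to all $\pi(g)w-w$ is fixed by all $\pi(g)^*$, so these vectors span a dense subspace of $(\mathcal H^G)^\perp$. The $A_n$ are contractions that fix $\mathcal H^G$ pointwise, and therefore $A_nv\to Pv$ in norm. In particular the LSET holds for abelian groups, where left and right coincide. If $(F_n)$ is only left F\o lner, then $(F_n^{-1})$ is right F\o lner and $A_n^*$ is the average over $F_n^{-1}$; so $A_n^*\to P$ strongly, and $A_nv\to Pv$ weakly. Left invariance also says that the vectors $A_nv$ are almost invariant, $\pi(g)A_nv-A_nv\to0$, but this does not by itself control their norm when $Pv=0$.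

What could keep the norm from decaying? A left F\o lner sequence remains one after arbitrary right translations $F_n\mapsto F_ng_n$, and
\[
\frac1{|F_n|}\sum_{s\in F_n}\pi(sg_n)v=\pi(g_n)\,\frac1{|F_n|}\sum_{s\in F_n}\pi(g_n^{-1}sg_n)v .
\]
So the norm of the average stays close to $\|v\|$ if the sets $F_n$ can be conjugated to a part of the group that almost fixes $v$. An element with a finite conjugacy class $C$ cannot be moved out of $C$. In operator terms, $T=|C|^{-1}\sum_{c\in C}\pi(c)$ commutes with $\pi(G)$, so $A_n(Tw-w)=(T-1)A_nw\to0$: for the class average $T$, left invariance does the work that right invariance did in \eqref{eq:right}. This singles out the groups where no such class is available. A countable group is \emph{ICC} (infinite conjugacy classes) if it is non-trivial and every non-trivial element has an infinite conjugacy class. We say that $N$ \emph{has no ICC quotient} if $N/R$ is not ICC for any normal subgroup $R$ of $N$, including $R=1$.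

Two facts are known. If a countable amenable group has no ICC quotient (for example, if it is virtually nilpotent), then the LSET holds for it. If the LSET fails for a countable amenable group, then the group has an ICC quotient for which the LSET fails. So the ICC case is decisive, and since in an ICC group every non-trivial element can be conjugated out of any finite set, one may guess that the LSET always fails there. The following question comes from the paper \cite{BF} of Bj\"orklund and Fish.

\begin{quote}
\emph{Does the LSET fail for every countable amenable ICC group?}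
\end{quote}

The answer is no. The main step is an extension theorem.

\begin{theorem}\label{thm:ext}
Let $G$ be a countable amenable group and $N$ a normal subgroup of $G$ such that $N$ has no ICC quotient and the LSET holds for $G/N$. Then the LSET holds for $G$.
\end{theorem}

\begin{corollary}\label{cor:solv}
Let $G$ be a countable amenable group with a series $1=N_0\le N_1\le\dots\le N_k=G$ of normal subgroups of $G$ such that no $N_i/N_{i-1}$ has an ICC quotient. Then the LSET holds for $G$. In particular it holds for every countable virtually solvable group, and so for the lamplighter group $(\mathbb Z/2)\wr\mathbb Z$, which is amenable and ICC.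
\end{corollary}

The case $N=G$ of Theorem~\ref{thm:ext} is the first known fact; neither of the two facts is used in the proofs below.

\begin{theorem}\label{thm:perm}
Let $G$ be a countable amenable group.
\begin{enumerate}
\item[(a)] If the LSET holds for $G$, then it holds for every quotient of $G$.
\item[(b)] If $G_0\le G$ has finite index, then the LSET holds for $G$ if and only if it holds for $G_0$.
\item[(c)] If $R$ is a normal subgroup of $G$ with no ICC quotient, then the LSET holds for $G$ if and only if it holds for $G/R$.
\end{enumerate}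
\end{theorem}

For a set $\Omega$, let $\mathrm{FSym}(\Omega)$ be the group of permutations of $\Omega$ that move only finitely many points.

\begin{theorem}\label{thm:fail}
\begin{enumerate}
\item[(i)] Let $G$ be a countable amenable group with a subgroup $H$ of infinite index such that every finite subset of $G$ is conjugate into $H$. Then the LSET fails for $G$. This applies to $G=\mathrm{FSym}(\mathbb N)$.
\item[(ii)] The LSET fails for the finitely generated amenable ICC group $\mathrm{FSym}(\mathbb Z)\rtimes\mathbb Z$, where $\mathbb Z$ acts by translation.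
\end{enumerate}
\end{theorem}

Thus both behaviors occur among amenable ICC groups. In (ii) the quotient by $N=\mathrm{FSym}(\mathbb Z)$ is $\mathbb Z$, for which the LSET holds; so the hypothesis on $N$ in Theorem~\ref{thm:ext} cannot be dropped. We do not give a complete classification of the groups that satisfy the LSET.

Section~\ref{sec:prelim} proves Theorem~\ref{thm:fail}(i) and replaces F\o lner sets by measures. Section~\ref{sec:lamp} shows the idea of Theorem~\ref{thm:ext} on one representation of the lamplighter group, and Section~\ref{sec:ext} gives the proof. Theorems~\ref{thm:perm} and \ref{thm:fail}(ii) are proved in Sections~\ref{sec:perm} and \ref{sec:fg}.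

\section{Escaping vectors, and measures in place of sets}\label{sec:prelim}

For a finitely supported function $\mu\colon G\to\mathbb C$ put $\pi(\mu)=\sum_s\mu(s)\pi(s)$. With $(\mu*\nu)(g)=\sum_s\mu(s)\nu(s^{-1}g)$ we have $\pi(\mu*\nu)=\pi(\mu)\pi(\nu)$, and $\|\pi(\mu)\|\le\|\mu\|_1$. We write $\delta_g$ for the point mass at $g$ and $\lambda_F$ for the uniform probability measure on a finite set $F$. Inner products are linear in the first variable.

\subsection*{A criterion for failure}

The remark on right translates gives the following test, which is the source of both parts of Theorem~\ref{thm:fail}.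

\begin{lemma}\label{lem:escape}
Let $G$ be countable amenable, $(\mathcal H,\pi)$ a unitary representation and $v$ a unit vector with $Pv=0$. Suppose that there are $g_k\in G$ such that $w_k=\pi(g_k)v$ satisfies $\|\pi(s)w_k-w_k\|\to0$ for every $s\in G$. Then the LSET fails for $G$.
\end{lemma}

\begin{proof}
Let $(E_n)$ be a left F\o lner sequence. As $E_n$ is finite, there is $k(n)$ with $\|\pi(s)w_{k(n)}-w_{k(n)}\|<1/n$ for all $s\in E_n$. The sets $F_n=E_ng_{k(n)}$ form a left F\o lner sequence, and $\pi(\lambda_{F_n})v=\pi(\lambda_{E_n})w_{k(n)}$ is within $1/n$ of the unit vector $w_{k(n)}$. So $\|\pi(\lambda_{F_n})v\|\to1$, while $Pv=0$.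
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fail}(i)]
Let $G$ act on $\ell^2(G/H)$ by left translation and let $v=\delta_H$. An invariant vector is a constant function on the infinite set $G/H$, so $P=0$. Let $K_1\subset K_2\subset\cdots$ be finite sets with union $G$, and choose $g_k$ with $g_k^{-1}K_kg_k\subset H$. For $s\in K_k$ we have $sg_kH=g_k(g_k^{-1}sg_k)H=g_kH$, so $s$ fixes $w_k=\pi(g_k)v=\delta_{g_kH}$. Lemma~\ref{lem:escape} applies.

The group $\mathrm{FSym}(\mathbb N)$ is an increasing union of finite groups, hence amenable. Let $H$ be the stabilizer of a point $a$; it has infinite index because the orbit of $a$ is $\mathbb N$. A finite subset $K$ fixes some point $b$. If $b=a$ then $K\subset H$, and otherwise conjugating $K$ by the transposition $(a\,b)$ carries it into $H$.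
\end{proof}

Here the averages are, up to a small error, point masses $\delta_b\in\ell^2(\mathbb N)$ running off to infinity. The example agrees with the guess, since $\mathrm{FSym}(\mathbb N)$ is ICC:

\begin{lemma}\label{lem:perm-icc}
A countable group $\Gamma$ of permutations of an infinite set $\Omega$ that contains all transpositions is ICC.
\end{lemma}

\begin{proof}
Let $\sigma\in\Gamma$ with $\sigma(i)=j\ne i$. For $m\notin\{i,j\}$, the conjugate of $\sigma$ by $(j\,m)$ sends $i$ to $m$; these conjugates are distinct for distinct $m$.
\end{proof}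

\subsection*{Asymptotically invariant measures}

The image of a uniform measure in a quotient group is usually not uniform. Since we want to use the LSET for $G/N$, we need a formulation that survives push-forward. Call a sequence $(\mu_n)$ of finitely supported probability measures on $G$ \emph{left asymptotically invariant} (l.a.i.) if $\|\delta_g*\mu_n-\mu_n\|_1\to0$ for all $g\in G$. Since $\|\delta_g*\lambda_F-\lambda_F\|_1=|gF\,\triangle\,F|/|F|$, the sequence $(\lambda_{F_n})$ is l.a.i.\ exactly when $(F_n)$ is left F\o lner. We use three properties of an l.a.i.\ sequence.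

First, the averages are almost invariant:
\begin{equation}\label{eq:ai}
\|\pi(g)\pi(\mu_n)v-\pi(\mu_n)v\|\le\|\delta_g*\mu_n-\mu_n\|_1\,\|v\|\to0 .
\end{equation}
Second, the arguments around \eqref{eq:right} apply with $\|\mu_n*\delta_g-\mu_n\|_1$ in place of $|F_ng\,\triangle\,F_n|/|F_n|$; so $\pi(\mu_n)v\to Pv$ weakly, and in norm if $G$ is abelian. Third, for $N$ normal in $G$ let $\bar\mu(gN)=\sum_{s\in gN}\mu(s)$ be the push-forward to $G/N$. It respects convolution and does not increase the $\ell^1$-norm, so $(\bar\mu_n)$ is l.a.i.\ on $G/N$; and if $\pi$ is trivial on $N$ and $\bar\pi$ is the resulting representation of $G/N$, then $\pi(\mu)=\bar\pi(\bar\mu)$.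

\begin{lemma}\label{lem:measures}
The LSET holds for a countable amenable group $G$ if and only if $\pi(\mu_n)v\to Pv$ in norm for every unitary representation $(\mathcal H,\pi)$, every $v\in\mathcal H$ and every l.a.i.\ sequence $(\mu_n)$.
\end{lemma}

\begin{proof}
The condition on measures contains the LSET as the case $\mu_n=\lambda_{F_n}$. Conversely, suppose that $\pi(\mu_n)v\not\to Pv$ for some l.a.i.\ sequence. We write each $\mu_n$ as an average of uniform measures on its superlevel sets and find one level set that is both almost invariant and bad for $v$.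

Since $\pi(\mu_n)Pv=Pv$, we may replace $v$ by $v-Pv$ and rescale, so that $Pv=0$ and $\|v\|=1$. Let $g_1,g_2,\dots$ list the elements of $G$, with repetitions if $G$ is finite. After passing to a subsequence, there is $c>0$ such that for all $n$
\[
\|\pi(\mu_n)v\|\ge c,\qquad\sum_{i\le n}\|\delta_{g_i}*\mu_n-\mu_n\|_1\le n^{-2}.
\]
Fix $n$. For $0<r<\max\mu_n$ let $U_r=\{s:\mu_n(s)>r\}$, a non-empty finite set, and let $dp(r)=|U_r|\,dr$. From $\mu_n(s)=\int\mathbf 1_{U_r}(s)\,dr$ we see that $p$ is a probability measure and that $\mu_n=\int\lambda_{U_r}\,dp(r)$. The superlevel set of $\delta_g*\mu_n$ at level $r$ is $gU_r$, and $|a-b|=\int_0^\infty|\mathbf 1_{\{a>r\}}-\mathbf 1_{\{b>r\}}|\,dr$ for $a,b\ge0$; hence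
\[
\|\delta_g*\mu_n-\mu_n\|_1=\int|gU_r\,\triangle\,U_r|\,dr=\int\frac{|gU_r\,\triangle\,U_r|}{|U_r|}\,dp(r).
\]
By Markov's inequality, the set of $r$ with $\sum_{i\le n}|g_iU_r\,\triangle\,U_r|/|U_r|>1/n$ has $p$-measure at most $1/n$. On the other hand, $\phi(r)=\|\pi(\lambda_{U_r})v\|$ takes values in $[0,1]$ and $c\le\int\phi\,dp\le c/2+p\{\phi\ge c/2\}$, so $p\{\phi\ge c/2\}\ge c/2$. For $n>2/c$ there is therefore a level $r$ such that $F_n=U_r$ satisfies both $\sum_{i\le n}|g_iF_n\,\triangle\,F_n|/|F_n|\le1/n$ and $\|\pi(\lambda_{F_n})v\|\ge c/2$. The sets $F_n$ form a left F\o lner sequence along which the LSET fails.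
\end{proof}

\section{The lamplighter group}\label{sec:lamp}

Let $N=\bigoplus_{\mathbb Z}\mathbb Z/2$ be the group of finitely supported functions $f\colon\mathbb Z\to\mathbb Z/2$, and let $e_j\in N$ be the indicator of $\{j\}$. The lamplighter group $L=(\mathbb Z/2)\wr\mathbb Z=N\rtimes\mathbb Z$ consists of the pairs $(f,k)$ with product $(f,k)(f',k')=(f+f'(\,\cdot-k),\,k+k')$. It is metabelian, hence amenable.

\begin{lemma}\label{lem:lamp-icc}
The group $L$ is ICC.
\end{lemma}

\begin{proof}
Let $(f,k)$ be non-trivial. If $k=0$, then $f\ne0$, and conjugation by $(0,j)$ gives $(f(\,\cdot-j),0)$; the translates of a non-empty finite support are distinct. If $k\neq0$, conjugation by $(e_j,0)$ gives $(f+e_j+e_{j+k},k)$, and the sets $\{j,j+k\}$ are distinct for distinct $j$.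
\end{proof}

Here is one representation of $L$ in which the two mechanisms of the general proof can be seen separately. Let $X=\{0,1\}^{\mathbb Z}$ with the product $m$ of the uniform measures, let $(\sigma x)_j=x_{j-1}$ be the shift, and let $\langle f,x\rangle=\sum_jf(j)x_j\in\mathbb Z/2$. On $L^2(X,m)$ put
\[
(\pi(f,k)\xi)(x)=(-1)^{\langle f,x\rangle}\,\xi(\sigma^{-k}x).
\]
This is a unitary representation, because $\sigma$ preserves $m$ and $\langle f',\sigma^{-k}x\rangle=\langle f'(\,\cdot-k),x\rangle$. We have
\begin{equation}\label{eq:lamp}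
\pi(e_j,0)\xi-\xi=-2\cdot\mathbf 1_{\{x_j=1\}}\,\xi ,
\end{equation}
so an $N$-invariant vector vanishes off the single point $0\in X$. Thus $\mathcal H^N=0$ and $P=0$. Let $(\mu_n)$ be l.a.i.\ on $L$, let $v=\mathbf 1$ be the constant function and $w_n=\pi(\mu_n)v$. We show that $\|w_n\|\to0$.

\emph{Local spectral gap for $N$.} Let $X_i=\{x:x_j=1\text{ for some }|j|\le i\}$, so that $m(X\setminus X_i)=2^{-(2i+1)}$. By \eqref{eq:lamp} and \eqref{eq:ai},
\[
\|\mathbf 1_{X_i}w_n\|\le\sum_{|j|\le i}\|\mathbf 1_{\{x_j=1\}}w_n\|=\frac12\sum_{|j|\le i}\|\pi(e_j,0)w_n-w_n\|\to0\qquad(n\to\infty).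
\]
So the mass of $w_n$ retreats to the shrinking neighborhoods $X\setminus X_i$ of $0$. This alone does not finish the argument: the normalized indicator of $X\setminus X_i$ is a unit vector fixed by all $\pi(e_j,0)$ with $|j|\le i$.

\emph{Domination by the quotient.} Absolute values erase the action of $N$, which is by signs: $|w_n(x)|\le\sum_{(f,k)}\mu_n(f,k)\,|v|(\sigma^{-k}x)=1$. This alone gives only $\|w_n\|\le1$, but it forbids concentration on small sets. Together,
\[
\limsup_n\|w_n\|^2\le\limsup_n\|\mathbf 1_{X_i}w_n\|^2+m(X\setminus X_i)=2^{-(2i+1)}\quad\text{for every }i .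
\]
For general $v$ the bound is $|w_n|\le u_n=\sum_k\bar\mu_n(k)\,|v|\circ\sigma^{-k}$, and $u_n$ converges in $L^2$ because $L/N=\mathbb Z$ is abelian; a sequence that converges in $L^2$ cannot concentrate on small sets either.

For a general pair $N\triangleleft G$ and a general representation we need a space $X$ on which $G$ acts through $G/N$, sets $X_i$ on which $N$ has a spectral gap, and an absolute value $|w|\in L^2(X)$ for vectors $w$ that are not functions.

\section{Extensions by groups without ICC quotients}\label{sec:ext}

We prove Theorem~\ref{thm:ext}. By Lemma~\ref{lem:measures} it suffices to show that $\pi(\mu_n)v\to Pv$ for an l.a.i.\ sequence $(\mu_n)$ on $G$, a representation $(\mathcal H,\pi)$ and $v\in\mathcal H$.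

\subsection*{Reduction}

Since $N$ is normal, $\mathcal H^N$ and $(\mathcal H^N)^\perp$ are $G$-invariant, and we may treat the two components of $v$ separately. On $\mathcal H^N$ the representation factors through $G/N$, with the same invariant vectors, and $\pi(\mu_n)$ acts as $\bar\pi(\bar\mu_n)$; the claim follows from the LSET for $G/N$ and Lemma~\ref{lem:measures}. On $(\mathcal H^N)^\perp$ there are no non-zero $N$-invariant vectors and $P=0$. Replacing this space by the closed span of $\pi(G)v$, which is separable because $G$ is countable, we may assume: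
\[
\mathcal H\neq0\text{ is separable and }\mathcal H^N=0;\quad\text{we must show that }\pi(\mu_n)v\to0 .
\]

\subsection*{The center of the algebra generated by $N$}

For a set $\mathcal S$ of bounded operators, $\mathcal S'$ denotes the set of bounded operators that commute with every element of $\mathcal S$; one has $\mathcal S\subset\mathcal S''$ and $\mathcal S'''=\mathcal S'$. If $\mathcal S$ is closed under adjoints, then $\mathcal S'$ is a \emph{von Neumann algebra}: a strongly closed $*$-algebra containing $1$. Put
\[
M=\pi(N)'',\qquad M'=\pi(N)',\qquad Z=M\cap M' .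
\]
Then $Z$, the center of $M$, is an abelian von Neumann algebra. In the example of Section~\ref{sec:lamp}, $\pi(N)$ is generated by the multiplications by $(-1)^{x_j}$, and $M=Z$ is the algebra of multiplications by functions in $L^\infty(X,m)$. In general $Z$ has the two properties we need. Conjugation by $\pi(g)$ preserves $\pi(N)$, hence $M$, $M'$ and $Z$, so $\alpha_g(z)=\pi(g)z\pi(g)^*$ defines an action of $G$ on $Z$ by $*$-automorphisms. And $\alpha_n=\mathrm{id}$ for $n\in N$, because $Z\subset\pi(N)'$.

We use three textbook facts about an abelian von Neumann algebra $Z$ on a separable Hilbert space $\mathcal H\ne0$.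
\begin{enumerate}
\item[(V1)] Every $T\in Z$ is normal, and its spectral projections $\mathbf 1_B(T)$, for $B\subset\mathbb C$ Borel, lie in $Z$. If $|\zeta-1|\ge\delta$ on $B$, then $\|(T-1)y\|\ge\delta\|y\|$ for $y$ in the range of $\mathbf 1_B(T)$.
\item[(V2)] An upward directed family of projections in $Z$ converges strongly to its supremum, which lies in $Z$.
\item[(V3)] There are a standard probability space $(X,m)$ and a $*$-isomorphism $Z\cong L^\infty(X,m)$ under which the normal functionals on $Z$, that is, the maps $z\mapsto\sum_j\langle zx_j,y_j\rangle$ with $\sum_j\|x_j\|^2+\|y_j\|^2<\infty$, are exactly the maps $z\mapsto\int zf\,dm$ with $f\in L^1(m)$. Projections correspond to indicator functions.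
\end{enumerate}

\subsection*{Exhaustion by pieces with spectral gap}

The analogues of the sets $X_i$ are as follows. Call a projection $z\in Z$ \emph{gapped} if there are a finite set $K\subset N$ and $C<\infty$ with
\begin{equation}\label{eq:gap}
\|zw\|\le C\sum_{s\in K}\|\pi(s)zw-zw\|\qquad(w\in\mathcal H).
\end{equation}
This says that $N$ has no almost invariant unit vectors in $z\mathcal H$.

\begin{lemma}\label{lem:gap}
There are gapped projections $z_1\le z_2\le\cdots$ in $Z$ with $z_i\to1$ strongly.
\end{lemma}

\begin{proof}
We first show that the gapped projections are upward directed. The projection $0$ is gapped. If $z$ is gapped and $e\le z$ is a projection in $Z$, then $e$ is gapped: apply \eqref{eq:gap} to $ew$. Let $z,z''$ be gapped and orthogonal, with data $(K,C)$ and $(K'',C'')$, and let $y=z+z''$. As $z$ commutes with $\pi(N)$,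
\[
\|\pi(s)zw-zw\|=\|z(\pi(s)yw-yw)\|\le\|\pi(s)yw-yw\|\qquad(s\in N),
\]
and the same holds for $z''$. Since $\|yw\|\le\|zw\|+\|z''w\|$, the projection $y$ is gapped with data $(K\cup K'',C+C'')$. Hence $z\vee z'=z+z'(1-z)$ is gapped whenever $z$ and $z'$ are.

Let $q\in Z$ be the supremum of all gapped projections. Let $(x_j)$ be a dense sequence in $\mathcal H$. By (V2) and directedness we can choose inductively gapped $z_i\ge z_{i-1}$ with $\|(q-z_i)x_j\|<1/i$ for $j\le i$; then $z_i\to q$ strongly. It remains to show that $p=1-q$ is $0$. A gapped projection below $p$ is also below $q$, so it is $0$.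

Suppose $p\ne0$. We look for a class average as in Section~\ref{sec:intro}. It has to act non-trivially on $p\mathcal H$, so we look for it in the image of $N$ on $p\mathcal H$. Let $R=\{n\in N:\pi(n)p=p\}$ be the kernel of the representation of $N$ on $p\mathcal H$; it is normal in $N$. If $R=N$, then $p\mathcal H\subset\mathcal H^N=0$, which is false. So $N/R$ is non-trivial, and by hypothesis it is not ICC. Hence there is $n_1\in N\setminus R$ such that $n_1R$ has a finite conjugacy class $\{n_1R,\dots,n_kR\}$ in $N/R$, the cosets $n_iR$ being distinct. Put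
\[
T=\frac1k\sum_{i=1}^k\pi(n_i)p\in M .
\]
The operator $\pi(n)p$ depends only on the coset $nR$, and conjugation by $a\in N$ permutes the cosets $n_iR$. Therefore $\pi(a)T\pi(a)^*=\frac1k\sum_i\pi(an_ia^{-1})p=T$ for $a\in N$, and $T\in Z$.

For $\delta>0$ let $e=\mathbf 1_{\{|\zeta-1|\ge\delta\}}(T)\,p$, a projection in $Z$ with $e\le p$. By (V1) and $pe=e$,
\[
\delta\|ew\|\le\|(T-1)ew\|\le\frac1k\sum_i\|\pi(n_i)ew-ew\| .
\]
So $e$ is gapped, and $e=0$. Letting $\delta\to0$ gives $\mathbf 1_{\{\zeta\ne1\}}(T)\,p=0$, so $Tp=p$. For $w\in p\mathcal H$ this reads $w=\frac1k\sum_i\pi(n_i)w$, whence $\|w\|^2=\frac1k\sum_i\mathrm{Re}\langle\pi(n_i)w,w\rangle$. Each term is at most $\|w\|^2$, so each equals $\|w\|^2$, and $\|\pi(n_i)w-w\|^2=2\|w\|^2-2\,\mathrm{Re}\langle\pi(n_i)w,w\rangle=0$. Thus $n_1\in R$, a contradiction.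
\end{proof}

\subsection*{An absolute value with values in $L^2(X,m)$}

Identify $Z$ with $L^\infty(X,m)$ as in (V3). A vector $w$ distributes its squared norm over $X$ by $E\mapsto\|\mathbf 1_Ew\|^2$; the square root of the density of this measure is the substitute for the absolute value of a function. For $w,w'\in\mathcal H$, (V3) gives a unique $[w,w']\in L^1(m)$ with
\[
\langle zw,w'\rangle=\int z\,[w,w']\,dm\qquad(z\in Z).
\]
By uniqueness, $[w,w']$ is linear in $w$ and conjugate linear in $w'$, and $[w',w]=\overline{[w,w']}$. Also $[w,w]\ge0$ a.e., since $\langle zw,w\rangle\ge0$ for $z\ge0$. Put $|w|=[w,w]^{1/2}\in L^2(m)$.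

\begin{lemma}\label{lem:modulus}
For $w,w'\in\mathcal H$, $c\in\mathbb C$ and measurable $E\subset X$,
\[
|w+w'|\le|w|+|w'|\ \text{ a.e.},\qquad|cw|=|c|\,|w|\ \text{ a.e.},\qquad\|\mathbf 1_Ew\|^2=\int_E|w|^2\,dm .
\]
\end{lemma}

\begin{proof}
The last two identities follow from the definition. For $a\in\mathbb Q+i\mathbb Q$,
\[
0\le[w+aw',w+aw']=|w|^2+2\,\mathrm{Re}\big(\bar a\,[w,w']\big)+|a|^2|w'|^2\quad\text{a.e.}
\]
Off a single null set this holds for all such $a$, hence by continuity for all $a\in\mathbb C$, and the usual proof of the Cauchy--Schwarz inequality gives $|[w,w']|\le|w|\,|w'|$ at each such point. Then $|w+w'|^2=|w|^2+2\,\mathrm{Re}[w,w']+|w'|^2\le(|w|+|w'|)^2$.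
\end{proof}

To apply the LSET for $G/N$ we need a unitary representation on $L^2(m)$ that describes how $|w|$ moves under $G$. The action $\alpha$ need not preserve $m$, so a Radon--Nikodym factor appears.

\begin{lemma}\label{lem:koopman}
There is a unitary representation $\kappa$ of $G$ on $L^2(X,m)$, trivial on $N$, such that $|\pi(g)w|=\kappa(g)|w|$ for all $g\in G$ and $w\in\mathcal H$.
\end{lemma}

\begin{proof}
If $z\mapsto\sum_j\langle zx_j,y_j\rangle$ is a normal functional, then its composition with $\alpha_g^{-1}$ is $z\mapsto\sum_j\langle z\pi(g)x_j,\pi(g)y_j\rangle$, which is normal. By (V3) there is a linear map $\beta_g\colon L^1(m)\to L^1(m)$ with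
\[
\int z\,\beta_g(f)\,dm=\int\alpha_g^{-1}(z)\,f\,dm\qquad(z\in L^\infty,\ f\in L^1).
\]
Since $\alpha_g^{-1}$ is a unital $*$-automorphism, $\beta_g$ is positive, is a contraction and preserves integrals. The defining formula gives $\beta_{gh}=\beta_g\beta_h$ and $\beta_n=\mathrm{id}$ for $n\in N$. It also gives $\beta_g(yf)=\alpha_g(y)\beta_g(f)$ for $y\in L^\infty$, because $\alpha_g^{-1}(z)\,y=\alpha_g^{-1}(z\,\alpha_g(y))$.

Let $J_g=\beta_g(1)\ge0$, and for $y\in L^\infty$ put $\kappa(g)y=\alpha_g(y)J_g^{1/2}$. Then $|\kappa(g)y|^2=\alpha_g(|y|^2)J_g=\beta_g(|y|^2)$; integrating, $\|\kappa(g)y\|_2=\|y\|_2$. So $\kappa(g)$ extends to a linear isometry of $L^2(m)$. The map $f\mapsto|f|^2$ is continuous from $L^2$ to $L^1$; approximating $f\ge0$ by $\min(f,j)$, we obtain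
\begin{equation}\label{eq:sqrt}
\kappa(g)f=\big(\beta_g(f^2)\big)^{1/2}\qquad(f\in L^2(m),\ f\ge0).
\end{equation}
For $f\ge0$, \eqref{eq:sqrt} gives $(\kappa(g)\kappa(h)f)^2=\beta_g\beta_h(f^2)=(\kappa(gh)f)^2$, with both functions non-negative, and $\kappa(n)f=f$ for $n\in N$. Non-negative functions span $L^2$, so $\kappa$ is a homomorphism that is trivial on $N$; each $\kappa(g)$ is an invertible isometry, hence unitary. Finally, for $z\in Z$,
\[
\int z\,|\pi(g)w|^2\,dm=\langle z\pi(g)w,\pi(g)w\rangle=\langle\alpha_g^{-1}(z)w,w\rangle=\int z\,\beta_g(|w|^2)\,dm ,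
\]
so $|\pi(g)w|^2=\beta_g(|w|^2)$, and \eqref{eq:sqrt} gives the claim.
\end{proof}

\begin{remark}
If $\alpha_g(y)=y\circ\sigma_g^{-1}$ for nonsingular maps $\sigma_g$ of $(X,m)$, as von Neumann's point-realization theorem provides, then $J_g=d(\sigma_g)_*m/dm$ and $\kappa$ is the Koopman representation of the action. In Section~\ref{sec:lamp}, $J_g=1$ and $\kappa(f,k)\xi=\xi\circ\sigma^{-k}$.
\end{remark}

\subsection*{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
Let $w_n=\pi(\mu_n)v$, and let $\bar\kappa$ be the representation of $G/N$ defined by $\kappa$. By Lemmas~\ref{lem:modulus} and \ref{lem:koopman},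
\[
|w_n|\le\sum_s\mu_n(s)\,|\pi(s)v|=\sum_s\mu_n(s)\,\kappa(s)|v|=\bar\kappa(\bar\mu_n)|v|=:u_n\quad\text{a.e.}
\]
Since $(\bar\mu_n)$ is l.a.i.\ and the LSET holds for $G/N$, Lemma~\ref{lem:measures} shows that $u_n$ converges in $L^2(m)$ to some $u$, which need not be $0$.

Let $z_i=\mathbf 1_{X_i}$ be the projections of Lemma~\ref{lem:gap}, with data $(K_i,C_i)$. As $z_i$ commutes with $\pi(N)$, \eqref{eq:gap} and \eqref{eq:ai} give
\[
\|z_iw_n\|\le C_i\sum_{s\in K_i}\|z_i(\pi(s)w_n-w_n)\|\to0\qquad(n\to\infty).
\]
Therefore, for each $i$,
\[
\limsup_n\|w_n\|^2=\limsup_n\Big(\|z_iw_n\|^2+\int_{X\setminus X_i}|w_n|^2\,dm\Big)\le\lim_n\int_{X\setminus X_i}u_n^2\,dm=\int_{X\setminus X_i}|u|^2\,dm .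
\]
The functional $z\mapsto\int z|u|^2\,dm$ is normal and $1-z_i\to0$ strongly with $\|1-z_i\|\le1$, so the right side tends to $0$ as $i\to\infty$. Hence $w_n\to0$.
\end{proof}

\begin{remark}
The LSET for $G/N$ is used twice: on $\mathcal H^N$ and for $\bar\kappa$. The hypothesis on $N$ is used only in Lemma~\ref{lem:gap}, and it is needed for all quotients of $N$ because $R$ depends on $\pi$ and $p$. The lemma fails for $N=G=\mathrm{FSym}(\mathbb N)$ acting on $\ell^2(\mathbb N)$. There an operator in $\pi(N)'$ has a matrix that is constant on the diagonal and constant off it, and the second constant is $0$ because columns are square-summable; so $Z=\mathbb C1$, and $1$ is not gapped since every finite set $K$ fixes some $\delta_b$.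
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:solv}]
The LSET holds for the trivial group $G/N_k$. If it holds for $G/N_i$ with $i\ge1$, apply Theorem~\ref{thm:ext} to $G/N_{i-1}$ and its normal subgroup $N_i/N_{i-1}$; the quotient is $G/N_i$, and we obtain the LSET for $G/N_{i-1}$. After $k$ steps we reach $G/N_0=G$.

Abelian groups and finite groups have no ICC quotient, since all conjugacy classes in their quotients are finite. Let $G$ be countable and virtually solvable; then $G$ is amenable. The intersection $S$ of the conjugates of a solvable subgroup of finite index is solvable, normal and of finite index. The terms of the derived series of $S$ are characteristic in $S$, hence normal in $G$. This series, followed by $G$, has abelian factors and one finite factor. The lamplighter group is solvable, and it is ICC by Lemma~\ref{lem:lamp-icc}.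
\end{proof}

\section{Quotients and finite index}\label{sec:perm}

We prove Theorem~\ref{thm:perm}, working with l.a.i.\ measures by Lemma~\ref{lem:measures}.

\begin{proof}[Proof of (a)]
Let the LSET hold for $G$, let $N$ be normal, let $\bar\pi$ be a representation of $G/N$ with pull-back $\pi$ to $G$, and let $(\bar\mu_n)$ be l.a.i.\ on $G/N$. The two representations have the same $P$. Choose finitely supported probability measures $\mu_n$ on $G$ with push-forward $\bar\mu_n$. They need not be l.a.i., so we smooth them on the left in a way that hardly changes the push-forward. Let $(E_j)$ be a left F\o lner sequence in $G$. Choose $n_1<n_2<\cdots$ such that $\|\delta_{sN}*\bar\mu_n-\bar\mu_n\|_1\le1/j$ for all $s\in E_j$ and $n\ge n_j$. For $n\ge n_1$ let $j(n)=\max\{j:n_j\le n\}$, which tends to infinity, and put $\nu_n=\lambda_{E_{j(n)}}*\mu_n$. Then $\|\delta_g*\nu_n-\nu_n\|_1\le|gE_{j(n)}\,\triangle\,E_{j(n)}|/|E_{j(n)}|\to0$, so $\pi(\nu_n)v\to Pv$. Moreover $\bar\nu_n$ is the average of the measures $\delta_{sN}*\bar\mu_n$ over $s\in E_{j(n)}$, so $\|\bar\nu_n-\bar\mu_n\|_1\le1/j(n)$.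 Since $\pi(\nu_n)=\bar\pi(\bar\nu_n)$, we get $\bar\pi(\bar\mu_n)v\to Pv$.
\end{proof}

\begin{proof}[Proof of (b)]
Suppose first that the LSET fails for $G_0$. Passing to the orthogonal complement of the invariant vectors and to a subsequence, we find a representation $(\mathcal K,\rho)$ of $G_0$ with $\mathcal K^{G_0}=0$, a vector $v\in\mathcal K$, an l.a.i.\ sequence $(\mu_n)$ on $G_0$ and $c>0$ with $\|\rho(\mu_n)v\|\ge c$ for all $n$. Write $G=\bigsqcup_{i=1}^ks_iG_0$ with $s_1=e$. Let $\mathcal H$ be the direct sum of $k$ copies of $\mathcal K$, write $s_i\otimes x$ for the vector $x$ in the $i$-th copy, and let $\pi$ be the induced representation: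
\[
\pi(g)(s_i\otimes x)=s_j\otimes\rho(h)x\qquad\text{where }gs_i=s_jh,\ h\in G_0 .
\]
Let $\sum_is_i\otimes x_i$ be invariant. The subgroup $G_0$ preserves the first summand and acts on it by $\rho$, so $x_1=0$. The operator $\pi(s_i)$ permutes the summands and sends $s_1\otimes x_1$ to $s_i\otimes x_1$, so $x_i=x_1=0$. Thus $P=0$. Put $\nu_n=\frac1k\sum_i\delta_{s_i}*\mu_n$. For $g\in G$ write $gs_i=s_{j(i)}h_i$ with $h_i\in G_0$; then $i\mapsto j(i)$ is a permutation, and
\[
\|\delta_g*\nu_n-\nu_n\|_1=\Big\|\frac1k\sum_i\delta_{s_{j(i)}}*(\delta_{h_i}*\mu_n-\mu_n)\Big\|_1\to0 .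
\]
Finally $\pi(\nu_n)(s_1\otimes v)=\frac1k\sum_is_i\otimes\rho(\mu_n)v$ has norm $k^{-1/2}\|\rho(\mu_n)v\|\ge ck^{-1/2}$. So the LSET fails for $G$.

Suppose now that the LSET holds for $G_0$. Write $G=\bigsqcup_{i=1}^kG_0t_i$. Let $(\mu_n)$ be l.a.i.\ on $G$ and define $\mu_n^i$ on $G_0$ by $\mu_n^i(h)=\mu_n(ht_i)$, so that $\mu_n=\sum_i\mu_n^i*\delta_{t_i}$. Left multiplication by $h\in G_0$ preserves each coset $G_0t_i$, so $\sum_i\|\delta_h*\mu_n^i-\mu_n^i\|_1=\|\delta_h*\mu_n-\mu_n\|_1\to0$. Every subsequence has a further subsequence along which each mass $\mu_n^i(G_0)$ converges, say to $m_i$. Let $P_0$ be the projection onto $\mathcal H^{G_0}$. Along this subsequence $\pi(\mu_n^i)x\to m_iP_0x$ for every $x$: if $m_i=0$ because $\|\pi(\mu_n^i)\|\le\mu_n^i(G_0)$, and if $m_i>0$ because the normalized measures $\mu_n^i/\mu_n^i(G_0)$ are l.a.i.\ on $G_0$. Hence $\pi(\mu_n)v=\sum_i\pi(\mu_n^i)\pi(t_i)v$ converges in norm along it, and the limit is the weak limit $Pv$. Therefore the whole sequence converges to $Pv$.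
\end{proof}

\begin{proof}[Proof of (c)]
One direction is (a), and the other is Theorem~\ref{thm:ext}.
\end{proof}

\section{A finitely generated group for which the LSET fails}\label{sec:fg}

Let $G$ be the group of bijections $\sigma$ of $\mathbb Z$ for which there is $k$ with $\sigma(i)=i+k$ for all but finitely many $i$. The map $\sigma\mapsto k$ is a homomorphism onto $\mathbb Z$ with kernel $\mathrm{FSym}(\mathbb Z)$, split by $t(i)=i+1$; so $G=\mathrm{FSym}(\mathbb Z)\rtimes\langle t\rangle$. It is generated by $t$ and $(0\,1)$, since the conjugates $(i\;\,i+1)$ of $(0\,1)$ by powers of $t$ generate $\mathrm{FSym}(\mathbb Z)$. It is amenable, as an extension of $\mathbb Z$ by an increasing union of finite groups, and ICC by Lemma~\ref{lem:perm-icc}.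

Theorem~\ref{thm:fail}(i) never applies to a finitely generated group: if a finite generating set is conjugate into $H$, then $H=G$. So exactly fixed vectors must be replaced by almost fixed ones. The plan is to let $G$ permute the entries of a bounded sequence $\theta=(\theta_i)_{i\in\mathbb Z}$ and to measure the distance between two rearrangements in $\ell^2$. We want the orbit of $\theta$ to have finite mutual distances, to be unbounded (this will give $Pv=0$), and to contain points that $t$ and $(0\,1)$ move very little (these will give the vectors $w_k$ of Lemma~\ref{lem:escape}). A slowly oscillating sequence has all three properties.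

\subsection*{The sequence and the representation}

Let $\theta_i=\sin^2(\log(1+|i|))\in[0,1]$. Then $\theta_0=0$ and $\theta_{-i}=\theta_i$. The function $\sin^2$ is $1$-Lipschitz, and $\log(2+i)-\log(1+i)\le(1+i)^{-1}$ for $i\ge0$; hence
\begin{equation}\label{eq:l2}
\sum_{i\in\mathbb Z}(\theta_{i+1}-\theta_i)^2<\infty .
\end{equation}
The numbers $\log(1+i)$ tend to infinity with increments tending to $0$, so for each real $x$ their distance to the points $x+\pi l$ tends to $0$ as $l\to\infty$. As $\sin^2$ has period $\pi$ and range $[0,1]$:
\begin{equation}\label{eq:dense}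
\text{every }y\in[0,1]\text{ is the limit of }\theta_i\text{ along some sequence }i\to+\infty .
\end{equation}

For $\sigma\in G$ let $x_\sigma=\theta\circ\sigma^{-1}$, so that $x_e=\theta$ and $x_{\gamma\sigma}=x_\sigma\circ\gamma^{-1}$. If $\sigma$ agrees with $t^k$ off a finite set, then $x_\sigma(i)-x_e(i)=\theta_{i-k}-\theta_i$ for all but finitely many $i$, and this is square-summable by \eqref{eq:l2} and the triangle inequality. So $d(\sigma,\tau)=\|x_\sigma-x_\tau\|_2$ is finite; it satisfies the triangle inequality, and $d(\gamma\sigma,\gamma\tau)=d(\sigma,\tau)$ because $\gamma$ permutes the coordinates.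

By Schoenberg's theorem, the kernel $\exp(-\|a-b\|^2)$ on a real Hilbert space is positive definite. Indeed it equals $e^{-\|a\|^2}e^{-\|b\|^2}\sum_{l\ge0}\frac{2^l}{l!}\langle a,b\rangle^l$, and each kernel $\langle a,b\rangle^l=\langle a^{\otimes l},b^{\otimes l}\rangle$ is positive definite. Taking $a=x_\sigma-x_e$ and $b=x_\tau-x_e$, we see that $\varphi(\sigma)=\exp(-d(\sigma,e)^2)$ is a positive definite function on $G$ with $\varphi(\sigma^{-1}\tau)=\exp(-d(\tau,\sigma)^2)$. The GNS construction gives a unitary representation $(\mathcal H,\pi)$ and a unit vector $v$ such that $\pi(G)v$ spans a dense subspace and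
\begin{equation}\label{eq:gns}
\langle\pi(\tau)v,\pi(\sigma)v\rangle=\exp(-d(\tau,\sigma)^2)\qquad(\sigma,\tau\in G).
\end{equation}

\begin{lemma}\label{lem:Pv}
$Pv=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:dense} there are distinct integers $p_1,q_1,p_2,q_2,\dots$ with $\theta_{p_l}\le\frac14$ and $\theta_{q_l}\ge\frac34$. Let $\gamma_j=\prod_{l\le j}(p_l\,q_l)$. Then $x_{\gamma_j}$ and $x_e$ differ by at least $\frac12$ at each of the $2j$ points $p_l,q_l$ with $l\le j$, so $d(\gamma_j,e)^2\ge j/2$. For each $\sigma\in G$ we get $d(\gamma_j,\sigma)\ge\sqrt{j/2}-d(e,\sigma)\to\infty$, and $\langle\pi(\gamma_j)v,\pi(\sigma)v\rangle\to0$ by \eqref{eq:gns}. As the vectors $\pi(\sigma)v$ span a dense subspace, the unit vectors $\pi(\gamma_j)v$ tend to $0$ weakly. Hence $\|Pv\|^2=\langle v,Pv\rangle=\langle\pi(\gamma_j)v,Pv\rangle\to0$.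
\end{proof}

\subsection*{Rearranging $\theta$ into a single bump}

For a rearrangement $\eta=x_\sigma$ put $D(\eta)=\sum_i(\eta_i-\eta_{i-1})^2$. Then
\begin{equation}\label{eq:energy}
d(t\sigma,\sigma)^2=\|\eta\circ t^{-1}-\eta\|_2^2=D(\eta),\qquad d((0\,1)\sigma,\sigma)^2=2(\eta_0-\eta_1)^2\le2D(\eta).
\end{equation}
So we need rearrangements with small $D$. A sum of squared increments is at most the largest increment times the total variation. We therefore sort the values of $\theta$ on a long window $[-M,M]$ so that they rise once and fall once: the total variation is then at most $2$, and the increments are small because the values are nearly dense in $[0,1]$. The bump ends near $0$ on both sides, and we choose $M$ so that $\theta$ is near $0$ just outside the window.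

\begin{lemma}\label{lem:bump}
There are $\sigma_k\in\mathrm{FSym}(\mathbb Z)$ with $D(x_{\sigma_k})\to0$.
\end{lemma}

\begin{proof}
Let $M\ge1$, and let $0=a_0\le a_1\le\dots\le a_{2M}\le1$ be the values $\theta_i$, $|i|\le M$, sorted with multiplicity. Let $\varepsilon_M=\max_l(a_{l+1}-a_l)$. Then $\varepsilon_M\to0$: given $\varepsilon>0$, by \eqref{eq:dense} there are finitely many values $\theta_i$ such that every open subinterval of $[0,1]$ of length $\varepsilon$ contains one of them, and for large $M$ none of them lies in a gap $(a_l,a_{l+1})$.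

As $j$ runs through $1,\dots,M$, the indices $2M-2j+1$ and $2M-2j$ run through the odd and the even integers in $[0,2M-1]$. So there is a permutation $\sigma$ supported in $[-M,M]$ such that $\eta=x_\sigma$ satisfies
\[
\eta_0=a_{2M},\qquad\eta_j=a_{2M-2j+1},\qquad\eta_{-j}=a_{2M-2j}\qquad(1\le j\le M),
\]
and $\eta_i=\theta_i$ for $|i|>M$. On $[-M,M]$, neighboring entries are $a_l$ and $a_{l'}$ with $|l-l'|\le2$, so they differ by at most $2\varepsilon_M$; and $\eta$ increases on $[-M,0]$ and decreases on $[0,M]$, so its total variation there is at most $2$. The terms of $D(\eta)$ with $-M<i\le M$ thus add up to at most $4\varepsilon_M$. Since $\eta_M=a_1\le\varepsilon_M$ and $\eta_{-M}=0$, the terms with $i=M+1$ and $i=-M$ are at most $(\theta_{M+1}+\varepsilon_M)^2$ and $\theta_{M+1}^2$. The remaining terms involve only $\theta$, and by symmetry the two tails are equal. Altogether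
\[
D(\eta)\le4\varepsilon_M+(\theta_{M+1}+\varepsilon_M)^2+\theta_{M+1}^2+2\sum_{i\ge M+1}(\theta_{i+1}-\theta_i)^2 .
\]
By \eqref{eq:dense} there are $M_k\to\infty$ with $\theta_{M_k+1}\to0$. Let $\sigma_k$ be the permutation built for $M=M_k$; the bound tends to $0$ by \eqref{eq:l2}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fail}(ii)]
Let $w_k=\pi(\sigma_k)v$. By \eqref{eq:gns}, $\|\pi(\tau)w_k-w_k\|^2=2-2\exp(-d(\tau\sigma_k,\sigma_k)^2)$ for $\tau\in G$. By \eqref{eq:energy} and Lemma~\ref{lem:bump} this tends to $0$ for $\tau=t$ and $\tau=(0\,1)$. The set of $\tau$ with $\|\pi(\tau)w_k-w_k\|\to0$ is a subgroup, because $\|\pi(\tau\tau')w-w\|\le\|\pi(\tau')w-w\|+\|\pi(\tau)w-w\|$ and $\|\pi(\tau^{-1})w-w\|=\|\pi(\tau)w-w\|$. It contains the generators, so it is $G$. Since $Pv=0$ by Lemma~\ref{lem:Pv}, Lemma~\ref{lem:escape} shows that the LSET fails for $G$.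
\end{proof}

\begin{thebibliography}{1}

\bibitem{BF}
Michael Bj\"orklund and Alexander Fish, \emph{Ergodic Theorems for coset spaces}, arXiv:1408.6692 (2014).

\end{thebibliography}
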